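# Dimension monoids of lattices and the failure of separativity

## A plausible guess: $\operatorname{Dim}L$ is separative

We want to measure the size of an interval $[a,b]$ in a lattice $L$, asking only that sizes add along chains and that transposed intervals have the same size. There is a universal way to do this. All monoids in these notes are commutative and written additively.

**Definition (dimension monoid).** For a lattice $L$, the monoid $\operatorname{Dim}L$ is given by generators $\Delta(a,b)$, one for each pair $a\le b$ in $L$, and the relations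

- (D0) $\Delta(a,a)=0$ for all $a\in L$;
- (D1) $\Delta(a,c)=\Delta(a,b)+\Delta(b,c)$ for all $a\le b\le c$ in $L$;
- (D2) $\Delta(a\wedge b,a)=\Delta(b,a\vee b)$ for all $a,b\in L$.

**Definition (dimension function).** A dimension function on $L$ with values in a monoid $N$ assigns $D(a,b)\in N$ to each pair $a\le b$ so that (D0)–(D2) hold with $D$ in place of $\Delta$.

Since $\operatorname{Dim}L$ is given by generators and relations, dimension functions with values in $N$ are the same thing as monoid homomorphisms $\operatorname{Dim}L\to N$. This gives our two tools. To show that two elements of $\operatorname{Dim}L$ are equal, we use the relations. To show that they differ, we exhibit a dimension function that separates them. Also, a lattice homomorphism $\varphi:K\to L$ induces a monoid homomorphism $\operatorname{Dim}K\to\operatorname{Dim}L$, $\Delta(a,b)\mapsto\Delta(\varphi(a),\varphi(b))$.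

**Definition (separative).** A monoid $M$ is separative if for all $x,y\in M$, $2x=x+y=2y$ implies $x=y$.

This is a weak form of cancellation: in a cancellative monoid, $x+y=2y$ alone gives $x=y$. The monoid $\{0,x,\omega\}$, with $0$ neutral and every sum of two nonzero elements equal to $\omega$, is not separative, because $2x=x+\omega=2\omega=\omega$ and $x\ne\omega$. It sits inside the four-element monoid
$$M_0=\{0,x,y,\omega\},\qquad 0\text{ neutral, the sum of any two nonzero elements is }\omega .$$
(Associativity: a sum of three nonzero elements is $\omega$ however it is bracketed.) In $M_0$ we have $2x=x+y=2y=\omega$ and $x\neq y$.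

The question, posed in Friedrich Wehrung, "From join-irreducibles to dimension theory for lattices with chain conditions", arXiv:math/0501404 (2005), is whether $\operatorname{Dim}L$ is separative for every lattice $L$. Small cases make one guess yes.

**Finite chains.** In a chain $c_0<c_1<\dots<c_n$, (D2) says nothing beyond (D0): for comparable $a,b$ it reads $0=0$ or $\Delta(b,a)=\Delta(b,a)$. So $\operatorname{Dim}L$ is free on the $n$ elements $\Delta(c_{i-1},c_i)$.

**Boolean algebras.** Let $E$ be a Boolean algebra with Stone space $X$, so that $E$ is the algebra of clopen subsets of $X$. For $u\le v$, (D2) applied to $v\setminus u$ and $u$ gives $\Delta(0,v\setminus u)=\Delta(u,v)$. So every element of $\operatorname{Dim}E$ is a sum of elements $\Delta(0,u)$, and $\Delta(0,u\vee v)=\Delta(0,u)+\Delta(0,v)$ when $u\wedge v=0$. Sending $\Delta(u,v)$ to the characteristic function of $v\setminus u$ respects (D0)–(D2), so it defines a homomorphism from $\operatorname{Dim}E$ onto the monoid $C(X,\mathbb N)$ of locally constant functions. It is injective: two given elements of $\operatorname{Dim}E$ can be written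 as $\sum n_i\Delta(0,p_i)$ and $\sum n_i'\Delta(0,p_i)$ over a common finite partition of $X$ into nonempty clopen sets $p_i$, and if the functions $\sum n_i1_{p_i}$, $\sum n'_i1_{p_i}$ agree, then $n_i=n_i'$ for all $i$. So $\operatorname{Dim}E\cong C(X,\mathbb N)$, which is cancellative.

**The lattice $M_3=\{0,e_1,e_2,e_3,1\}$.** Here $e_k\wedge e_l=0$ and $e_k\vee e_l=1$ for $k\ne l$, so $\Delta(0,e_k)=\Delta(e_l,1)$ whenever $k\neq l$. Then $\Delta(0,e_1)=\Delta(e_3,1)=\Delta(0,e_2)$, and similarly for the other pairs. All six prime intervals get one and the same class. The height function $h$ ($h(0)=0$, $h(e_k)=1$, $h(1)=2$) gives the dimension function $h(b)-h(a)$, so $\operatorname{Dim}M_3\cong\mathbb N$. The third atom has forced an equality between $\Delta(0,e_1)$ and $\Delta(0,e_2)$ that does not hold in the sublattice $\{0,e_1,e_2,1\}$.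

**The pentagon.** Let $0<a<b<1$ and let $c$ be a complement of both $a$ and $b$. Put $s=\Delta(0,a)$, $t=\Delta(a,b)$, $u=\Delta(b,1)$. The pair $(a,c)$ gives $\Delta(c,1)=s$ and $\Delta(0,c)=t+u$; the pair $(b,c)$ gives $\Delta(c,1)=s+t$ and $\Delta(0,c)=u$. So $\operatorname{Dim}$ is generated by $s,t,u$ with relations $s+t=s$ and $t+u=u$ (the two chains from $0$ to $1$ give $s+t+u=u+s$, which follows). Its elements are $nt$ with $n\ge0$, and $is+ku$ with $(i,k)\neq(0,0)$, all distinct: the monoid with these elements, in which $t$ is absorbed by $is+ku$, satisfies the relations. Cancellation fails, as $s+t=s$ and $t\ne0$. Separativity holds: if $2z=2z'$, then $z$ and $z'$ have the same $(i,k)$, and if $(i,k)=(0,0)$, then the same $n$.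

So cancellation is too much to ask, while separativity survives. One more family supports the guess.

**Modular lattices of finite length.** Let $L$ be such a lattice, and let $\Pi$ be the set of projectivity classes of its prime intervals, where projectivity is generated by transposition $[a\wedge b,a]\leftrightarrow[b,a\vee b]$. By (D1), $\operatorname{Dim}L$ is generated by classes of prime intervals, and by (D2) projective prime intervals have the same class. By the Jordan–Hölder theorem for modular lattices, all maximal chains of $[a,b]$ contain the same number $n_\pi(a,b)$ of prime intervals from each class $\pi\in\Pi$. Put $D(a,b)=\sum_\pi n_\pi(a,b)\,\pi$, in the free commutative monoid on $\Pi$. (D0) and (D1) are clear. For (D2), the isomorphism $t\mapsto t\vee b$ from $[a\wedge b,a]$ to $[b,a\vee b]$ sends a prime interval $[s,t]$ to $[s\vee b,t\vee b]$, which is a transpose of it: $t\vee(s\vee b)=t\vee b$, and $t\wedge(s\vee b)=s\vee(t\wedge b)=s$ because $t\wedge b\le a\wedge b\le s$. Hence $\operatorname{Dim}L$ is free on $\Pi$, so it is separative. A modular lattice with non-separative dimension monoid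 must therefore have infinite length.

## What a single interval can and cannot witness

Suppose we doubt the guess. The direct attack is to look for a lattice with a dimension function $D$ into $M_0$ and an interval $[o,i]$ of size $\omega$ that can be cut in the middle as $x$ then $x$, at a point $a$, and also as $y$ then $y$, at a point $d$. This would be a picture of $2x=2y$. It cannot exist, in any lattice.

**Observation A.** Let $D$ be a dimension function on a lattice, let $a,d\in[o,i]$, and put
$$z_{00}=D(o,a\wedge d),\quad z_{01}=D(a\wedge d,a),\quad z_{10}=D(a\wedge d,d),\quad z_{11}=D(a\vee d,i).$$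
Then $D(o,a)=z_{00}+z_{01}$, $D(a,i)=z_{10}+z_{11}$, $D(o,d)=z_{00}+z_{10}$, $D(d,i)=z_{01}+z_{11}$.

The first and third equations are (D1). For the second, $D(a,i)=D(a,a\vee d)+D(a\vee d,i)$ and $D(a,a\vee d)=D(a\wedge d,d)$ by (D2); the fourth is symmetric.

In our attempt, $z_{00}$ would be a summand of $x$ and of $y$ in $M_0$. No sum of two nonzero elements of $M_0$ equals $x$ or $y$, so the only summands of $x$ are $0$ and $x$, and those of $y$ are $0$ and $y$. Hence $z_{00}=0$, and for the same reason all four $z_{ij}$ vanish, contradicting $x\ne0$. The attempt stops because $M_0$ contains no refinement of the equation $x+x=y+y$.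

**Definition.** A monoid $M$ is *conical* if $x+y=0$ implies $x=y=0$. It is a *refinement monoid* if whenever $a_0+a_1=b_0+b_1$ in $M$, there are $z_{ij}\in M$ ($i,j\in\{0,1\}$) with $a_i=z_{i0}+z_{i1}$ and $b_j=z_{0j}+z_{1j}$. Such $z_{ij}$ are called a refinement of the equation.

For example, $\mathbb N$ is conical and $\mathbb Z$ is not. $\mathbb N$ is a refinement monoid: take $z_{00}=\min(a_0,b_0)$, $z_{01}=a_0-z_{00}$, $z_{10}=b_0-z_{00}$, and $z_{11}=a_1-z_{10}=\min(a_1,b_1)$. The same formulas work for the nonnegative dyadic rationals. $M_0$ is conical but, as we just saw, not a refinement monoid.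

The way past this point is to enlarge $M_0$, before any lattice appears, to a conical refinement monoid $M$ in which $x\ne y$ remain distinct. Then cutting into pieces is always possible, and a Boolean algebra $E$ can carry an $M$-valued measure with as many cuts as we like. But $\operatorname{Dim}E$ is cancellative, so we must still force $\Delta(0,u)=\Delta(0,v)$ for elements $u,v$ of equal measure, and $M_3$ suggests doing so by a common complement. In a modular lattice this has a price.

**Observation B.** In a modular lattice with $0$, let $u\wedge w=v\wedge w=0$ and $u\vee w=v\vee w$. Then $t\mapsto t'=(t\vee w)\wedge v$ is an isomorphism $[0,u]\to[0,v]$, and $\Delta(0,t)=\Delta(0,t')$ for all $t\le u$.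

Indeed the map is the composite of the transposition isomorphisms $[0,u]\to[w,u\vee w]=[w,v\vee w]\to[0,v]$. Moreover $t\wedge w=t'\wedge w=0$, and $t'\vee w=(t\vee w)\wedge(v\vee w)=t\vee w$ by modularity, so (D2) gives $\Delta(0,t)=\Delta(w,t\vee w)=\Delta(0,t')$.

So we cannot identify just $u$ with $v$. We identify the whole ideal $[0,u]$ with $[0,v]$, along an isomorphism that must preserve the measure if the measure is to survive. We therefore want measured Boolean algebras in which elements of equal measure have isomorphic ideals.

## A modular counterexample, and all countable conical refinement monoids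

The guess is wrong.

**Theorem 1.** There is a countable bounded modular lattice $L$ such that $\operatorname{Dim}L$ is not separative.

**Theorem 2.** Every countable conical refinement monoid is isomorphic to $\operatorname{Dim}L$ for some countable modular lattice $L$. Consequently every countable conical commutative monoid embeds into $\operatorname{Dim}L$ for some countable modular lattice $L$.

The proof has four parts. First, embed $M_0$ into a countable conical refinement monoid $M$. Second, for each $m\in M\setminus\{0\}$ construct a Boolean algebra $E_m$ with an $M$-valued measure of total mass $m$, so that equal measure means isomorphic. Third, for Boolean algebras $A,B$ and an isomorphism between ideals of $A$ and $B$, build a block from a Boolean power of $M_3$ that has $A$ along its horizontal edges and $B$ along its vertical edges, and whose dimension monoid identifies the two ideals and nothing else. Fourth, glue such blocks into a grid. Each prescribed identification lives in its own block, and the classes are transported along rows and columns.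

## Adjoining refinements to a conical monoid

**Lemma 3.** Let $M$ be conical and $a_0+a_1=b_0+b_1$ in $M$ with all $a_i,b_j\ne0$. Then $M$ embeds into a conical monoid $M'$ in which this equation has a refinement; $M'$ is countable if $M$ is.

*Proof.* We adjoin four free elements $\varepsilon_{ij}$ and impose that their row sums are $a_0,a_1$ and their column sums are $b_0,b_1$. The work is to see that nothing in $M$ collapses.

**Step 1: the elements of $\mathbb N^{2\times2}$ that must acquire a value in $M$.** Let $\varepsilon_{ij}$ be the basis of $\mathbb N^{2\times2}$, $R_i=\varepsilon_{i0}+\varepsilon_{i1}$, $C_j=\varepsilon_{0j}+\varepsilon_{1j}$, and let $T$ be the submonoid generated by $R_0,R_1,C_0,C_1$. Put $\varphi(n)=n_{00}+n_{11}-n_{01}-n_{10}$. We claim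
$$T=\{n\in\mathbb N^{2\times2}:\varphi(n)=0\}.$$
Each generator has one diagonal and one off-diagonal unit, so $\varphi=0$ on $T$. Conversely, let $\varphi(n)=0$ and $n\ne0$. The diagonal sum of $n$ equals its off-diagonal sum, and both are positive, so some diagonal entry and some off-diagonal entry are positive. The sum of any diagonal and any off-diagonal basis element is a generator: $\varepsilon_{00}+\varepsilon_{01}=R_0$, $\varepsilon_{00}+\varepsilon_{10}=C_0$, $\varepsilon_{11}+\varepsilon_{10}=R_1$, $\varepsilon_{11}+\varepsilon_{01}=C_1$. Subtract it and induct on the sum of the entries.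

**Step 2: the value map $v$.** We show that there is a homomorphism $v:T\to M$ with $v(R_i)=a_i$ and $v(C_j)=b_j$. It suffices to check that the value does not depend on how an element is written as a sum of generators. Suppose $\sum r_iR_i+\sum c_jC_j=\sum r_i'R_i+\sum c_j'C_j$. Comparing $(i,j)$-entries, $r_i+c_j=r_i'+c_j'$ for all $i,j$. So $r_i-r_i'=c_j'-c_j$ for all $i,j$, and all these differences equal one integer $k$. By symmetry let $k\ge0$. Then
$$\sum r_ia_i+\sum c_jb_j=\sum r_i'a_i+k(a_0+a_1)+\sum c_jb_j=\sum r_i'a_i+k(b_0+b_1)+\sum c_jb_j=\sum r_i'a_i+\sum c_j'b_j .$$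

**Step 3: the quotient, and the embedding of $M$.** On $M\times\mathbb N^{2\times2}$ let $\equiv$ be the equivalence relation generated by the moves
$$(m+v(t),\,n)\leftrightarrow(m,\,n+t)\qquad(t\in T).$$
Adding a fixed pair to both sides of a move gives a move, so $\equiv$ is a congruence. Let $M'$ be the quotient. A move does not change $\varphi(n)$, because $\varphi(t)=0$. In particular, whether the second component lies in $T$ is invariant. On pairs with $n\in T$, the element $m+v(n)$ of $M$ is also invariant: both sides of the move give $m+v(t)+v(n)$. Hence $(m,0)\equiv(m',0)$ implies $m=m'$, and $m\mapsto[(m,0)]$ embeds $M$ into $M'$.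

**Step 4: $M'$ is conical.** Let $[(m,n)]+[(m',n')]=0=[(0,0)]$. By the invariants, $n+n'\in T$ and $m+m'+v(n+n')=0$. As $M$ is conical, $m=m'=0$ and $v(n+n')=0$. Now $n+n'$ is a sum of generators of $T$, and each generator has a nonzero value ($a_i,b_j\neq0$). As $M$ is conical, the sum must be empty, so $n+n'=0$ and $n=n'=0$.

**Step 5: the refinement.** Put $z_{ij}=[(0,\varepsilon_{ij})]$. Then $z_{i0}+z_{i1}=[(0,R_i)]=[(a_i,0)]$ and $z_{0j}+z_{1j}=[(0,C_j)]=[(b_j,0)]$, by the moves with $t=R_i$ and $t=C_j$. Countability is clear. $\square$

**Lemma 4.** Every countable conical monoid embeds into a countable conical refinement monoid.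

*Proof.* If one of $a_0,a_1,b_0,b_1$ is $0$, the equation $a_0+a_1=b_0+b_1$ has an obvious refinement: if $a_0=0$, take $z_{0j}=0$ and $z_{1j}=b_j$; the other cases are symmetric. So only equations as in Lemma 3 matter. If $M=\{0\}$ there is nothing to do. Otherwise we build $M=M^0\subseteq M^1\subseteq\cdots$, all countable and conical. Each $M^k$ has countably many equations with nonzero terms (and at least one, $c+c=c+c$ with $c\neq 0$). Enumerate them, with repetitions if necessary, as $(k,0),(k,1),\dots$. Fix a bijection $s\mapsto(k_s,l_s)$ from $\mathbb N$ to $\mathbb N^2$ with $k_s\le s$; listing the pairs by increasing $k+l$ does this. Obtain $M^{s+1}$ from $M^s$ by applying Lemma 3 to equation $(k_s,l_s)$, which lives in $M^{k_s}\subseteq M^s$. The union is countable and conical. Every equation of the union occurs in some $M^k$ and, if its terms are nonzero, is refined at some stage. $\square$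

We shall also need to refine sums with more terms. In a refinement monoid,
$$a_1+\dots+a_r=\alpha+\beta\ \Longrightarrow\ a_i=\alpha_i+\beta_i,\quad \alpha=\sum\alpha_i,\quad \beta=\sum\beta_i\quad\text{for some }\alpha_i,\beta_i.\tag{1}$$
This is trivial for $r=1$. For $r\ge2$, refine $(a_1+\dots+a_{r-1})+a_r=\alpha+\beta$ as $a_1+\dots+a_{r-1}=z_{00}+z_{01}$, $a_r=z_{10}+z_{11}$, $\alpha=z_{00}+z_{10}$, $\beta=z_{01}+z_{11}$. Put $\alpha_r=z_{10}$, $\beta_r=z_{11}$ and apply the induction hypothesis to $a_1+\dots+a_{r-1}=z_{00}+z_{01}$.

## Boolean algebras in which every splitting of the measure is realized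

In a Boolean algebra, $u\sqcup v$ denotes a join with $u\wedge v=0$. A *measure* is a map $\mu$ into a monoid with $\mu(0)=0$ and $\mu(u\sqcup v)=\mu(u)+\mu(v)$. In this section $M$ is any countable conical refinement monoid.

**Definition (V-algebra).** A V-algebra of measure $m\in M\setminus\{0\}$ is a countable Boolean algebra $E$ with a measure $\mu:E\to M$ such that $\mu(1)=m$; $\mu(e)=0$ if and only if $e=0$; and whenever $\mu(e)=\alpha+\beta$ in $M$, there are $e_1,e_2$ with $e=e_1\sqcup e_2$, $\mu(e_1)=\alpha$, $\mu(e_2)=\beta$.

For $M=\mathbb N$, the Boolean algebra with $m$ atoms and the counting measure is a V-algebra of measure $m$. For the nonnegative dyadic rationals, the clopen subsets of $\{0,1\}^{\mathbb N}$ with the coin-tossing measure form a V-algebra of measure $1$: a clopen set is a union of cylinders of measure $2^{-n}$ for all large $n$, so it can be cut at any dyadic value. For $M=\{0,\infty\}$ with $\infty+\infty=\infty$ (a conical refinement monoid: if all terms are $\infty$, take all $z_{ij}=\infty$), the countable atomless Boolean algebra with $\mu(e)=\infty$ for all $e\ne0$ is a V-algebra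 of measure $\infty$.

**Lemma 5.** (a) For each $m\in M\setminus\{0\}$ there is a V-algebra $E_m$ of measure $m$. (b) Two V-algebras of the same measure are isomorphic by a measure-preserving isomorphism. (c) If $E$ is a V-algebra and $0\ne e\in E$, then $[0,e]$ is a V-algebra of measure $\mu(e)$; hence there is a measure-preserving isomorphism $E_{\mu(e)}\to[0,e]$.

*Proof.* **(a): existence, by splitting atoms.** We build an increasing sequence of finite Boolean algebras $E^k$ with measures that vanish only at $0$, starting with $E^0=\{0,1\}$, $\mu(1)=m$. A *task* is a triple $(e,\alpha,\beta)$ with $0\ne e\in E^k$ for some $k$ and $\mu(e)=\alpha+\beta$ in $M$. As $M$ is countable, each $E^k$ gives countably many tasks (and at least one, with $\alpha=0$). With the bijection used in Lemma 4 we arrange that each task of each $E^k$ is treated at some stage $s\ge k$.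

To treat $(e,\alpha,\beta)$, let $p_1,\dots,p_r$ be the current atoms below $e$. Then $\sum\mu(p_i)=\mu(e)=\alpha+\beta$. By (1) there are $\alpha_i,\beta_i$ with $\mu(p_i)=\alpha_i+\beta_i$, $\sum\alpha_i=\alpha$, $\sum\beta_i=\beta$. If $\alpha_i$ and $\beta_i$ are both nonzero, split $p_i$ into two new atoms of measures $\alpha_i$ and $\beta_i$. Otherwise leave $p_i$ whole; as $\mu(p_i)\ne0$, exactly one of $\alpha_i,\beta_i$ is then nonzero. The measure extends to the new algebra, since it is determined by the values at the atoms. Let $e_1$ be the join of the pieces carrying the nonzero $\alpha_i$ and $e_2$ that of the pieces carrying the nonzero $\beta_i$. Then $e=e_1\sqcup e_2$, $\mu(e_1)=\alpha$, $\mu(e_2)=\beta$. All atoms have nonzero measure, so by conicality the measure still vanishes only at $0$.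

Let $E_m=\bigcup_kE^k$. It is countable, $\mu(1)=m$, $\mu$ vanishes only at $0$, and the splitting property holds for $e\ne0$. For $e=0$, $\alpha+\beta=0$ gives $\alpha=\beta=0$ and we take $e_1=e_2=0$.

**(b): uniqueness, by back and forth.** Let $E,E'$ be V-algebras of measure $m$. We extend measure-preserving isomorphisms $\sigma:F\to F'$ between finite subalgebras $F\subseteq E$, $F'\subseteq E'$, starting with $\{0,1\}\to\{0,1\}$, which preserves measure because both units have measure $m$. Let $b\in E$ be given. For each atom $p$ of $F$, with image $p'=\sigma(p)$, we have $\mu(p')=\mu(p)=\mu(p\wedge b)+\mu(p\wedge\neg b)$, so $p'$ splits as $p_1'\sqcup p_2'$ with these two measures. On both sides, a part has measure $0$ if and only if it is $0$. So mapping $p\wedge b\mapsto p_1'$, $p\wedge\neg b\mapsto p_2'$ carries the atoms of the algebra generated by $F\cup\{b\}$ bijectively to the atoms of a finite subalgebra of $E'$, with measures preserved, and extends $\sigma$. The same works for $b'\in E'$ and $\sigma^{-1}$. Enumerating $E$ and $E'$ and alternating, the union of the partial maps is a measure-preserving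 isomorphism $E\to E'$.

**(c): ideals.** The parts of a splitting of an element below $e$ lie below $e$, so $[0,e]$ with the restricted measure is a V-algebra of measure $\mu(e)\neq0$. Now apply (b). $\square$

## A block built from a Boolean power of $M_3$

Let $A,B$ be Boolean algebras, identified with the clopen algebras of their Stone spaces $X,Y$. Let $U\subseteq X$ and $V\subseteq Y$ be clopen, possibly empty, and let $f:U\to V$ be a homeomorphism. By Stone duality this amounts to an isomorphism $[0,U]\to[0,V]$ between principal ideals of $A$ and $B$. We call it a *partial isomorphism* and also denote it by $f$. Put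
$$K=K(A,B,f)=C(U,M_3)\times\operatorname{Clop}(X\setminus U)\times\operatorname{Clop}(Y\setminus V),$$
where $C(U,M_3)$ is the lattice of locally constant maps $U\to M_3$ under pointwise operations (one element if $U=\varnothing$). $M_3$ and Boolean algebras are modular, and modularity passes to sublattices of products, so $K$ is a bounded modular lattice. If $A,B$ are countable, so is $K$: an element of $C(U,M_3)$ is given by a finite clopen partition and finitely many values.

Define $\iota:A\times B\to K$ by $\iota(a,b)=(g,\,a\setminus U,\,b\setminus V)$, where $g(\xi)$ is the join of those among $e_1$ (present if $\xi\in a$) and $e_2$ (present if $f(\xi)\in b$). Since $\{0,e_1,e_2,1\}$ is a sublattice of $M_3$ isomorphic to $\mathbf2\times\mathbf2$, the map $\iota$ preserves joins and meets, and it preserves the bounds. It is injective, because $a\cap U=\{g\ge e_1\}$ and $f^{-1}(b\cap V)=\{g\ge e_2\}$ can be read off from $g$.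

If $A=B=\mathbf2$, so that $X$ and $Y$ are points, there are two cases. For $U=X$, $V=Y$, we get $K=M_3$ with $\iota(1,0)=e_1$ and $\iota(0,1)=e_2$. For $U=V=\varnothing$, we get $K=\mathbf2\times\mathbf2$. The first block identifies the class of the edge $A$ with that of the edge $B$; the second does not.

**Definition (rectangle).** For bounded lattices $C,C'$, a $(C,C')$-rectangle is a bounded modular lattice $L$ with a lattice embedding $\iota:C\times C'\to L$ preserving $0$ and $1$ such that
$$\downarrow\!\iota(1,0)=\iota(C\times\{0\}),\quad \downarrow\!\iota(0,1)=\iota(\{0\}\times C'),\quad \uparrow\!\iota(1,0)=\iota(\{1\}\times C'),\quad \uparrow\!\iota(0,1)=\iota(C\times\{1\}).$$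
These are the *bottom*, *left*, *right* and *top* edges.

So the interior of a rectangle may contain elements outside $\iota(C\times C')$, but nothing extra lies along the four edges. In $M_3$, for instance, $\downarrow\!e_1=\{0,e_1\}$ and $\uparrow\!e_1=\{e_1,1\}$, and likewise for $e_2$; only $e_3$ is extra.

**Lemma 6.** (a) $K$ is an $(A,B)$-rectangle.

(b) In $\operatorname{Dim}K$ put $[a]=\Delta(0,\iota(a,0))$ and $[b]'=\Delta(0,\iota(0,b))$. Then $[\cdot]$ and $[\cdot]'$ are measures, $[W]=[f(W)]'$ for all clopen $W\subseteq U$, and $\operatorname{Dim}K$ is generated by all $[a],[b]'$.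

(c) Let $\alpha,\beta$ be measures on $A,B$ with values in a monoid $N$, and $\alpha(W)=\beta(f(W))$ for all clopen $W\subseteq U$. Then there is a dimension function $D$ on $K$ with values in $N$ such that
$$D(\iota(a,b),\iota(a',b))=\alpha(a'\setminus a)\quad\text{and}\quad D(\iota(a,b),\iota(a,b'))=\beta(b'\setminus b)$$
whenever $a\le a'$, $b\le b'$.

*Proof.* **(a): the four edges.** We have $\iota(1,0)=(e_1,X\setminus U,\varnothing)$, with $e_1$ the constant map. If $(g,c,d)\le\iota(1,0)$, then $g$ takes values in $\{0,e_1\}$ and $d=\varnothing$, so $(g,c,d)=\iota(g^{-1}(e_1)\cup c,0)$. If $(g,c,d)\ge\iota(1,0)$, then $g$ takes values in $\{e_1,1\}$ and $c=X\setminus U$, so $(g,c,d)=\iota(1,f(g^{-1}(1))\cup d)$. Likewise $\iota(0,1)=(e_2,\varnothing,Y\setminus V)$. Below it, $g$ takes values in $\{0,e_2\}$, $c=\varnothing$, and $(g,c,d)=\iota(0,f(g^{-1}(e_2))\cup d)$. Above it, $g$ takes values in $\{e_2,1\}$, $d=Y\setminus V$, and $(g,c,d)=\iota(g^{-1}(1)\cup c,1)$. The reverse inclusions hold because $\iota$ is order preserving.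

**(b), first: the equalities forced.** If $a\wedge a'=0$, then $\iota(a,0)\wedge\iota(a',0)=0$, and (D1) and (D2) give
$$\Delta(0,\iota(a\sqcup a',0))=\Delta(0,\iota(a,0))+\Delta(\iota(a,0),\iota(a\sqcup a',0))=[a]+[a'].$$
So $[\cdot]$ is a measure, and similarly $[\cdot]'$. For $s\in M_3$ and $W\subseteq U$ clopen, let $s_W\in K$ have first component $s$ on $W$ and $0$ off $W$, and the other two components empty. Then $(e_1)_W=\iota(W,0)$ and $(e_2)_W=\iota(0,f(W))$. For $k\ne l$ the elements $(e_k)_W,(e_l)_W$ have meet $0$ and join $1_W$, so (D2) gives
$$\Delta(0,(e_k)_W)=\Delta((e_l)_W,1_W)\qquad(k\ne l).\tag{2}$$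
Hence $[W]=\Delta(0,(e_1)_W)=\Delta((e_3)_W,1_W)=\Delta(0,(e_2)_W)=[f(W)]'$. Applying (2) to the remaining pairs, all of $\Delta(0,(e_k)_W)$ and $\Delta((e_k)_W,1_W)$, $k=1,2,3$, equal $[W]$.

**(b), second: generation.** We show that each $\Delta(p,p')$, for $p=(g,c,d)\le p'=(g',c',d')$, is a sum of classes $[a]$ and $[b]'$. Partition $U$ into finitely many clopen sets on which $g$ and $g'$ are both constant. Changing the value on one of these sets at a time, along covers in $M_3$, and then enlarging $c$ to $c'$ and $d$ to $d'$, we get a finite chain from $p$ to $p'$ whose steps $q\le q'$ are of three kinds.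

1. On one set $W$ of the partition the value changes from $s$ to $t$, where $t$ covers $s$. Then $q'=q\vee t_W$ and $q\wedge t_W=s_W$, so (D2) gives $\Delta(q,q')=\Delta(s_W,t_W)=[W]$.
2. Only $c$ is enlarged to $c'$. With $r=\iota(c'\setminus c,0)$ we have $q'=q\vee r$, and $q\wedge r=0$ since $c'\setminus c\subseteq X\setminus U$ is disjoint from $c$. So $\Delta(q,q')=\Delta(0,r)=[c'\setminus c]$.
3. Only $d$ is enlarged to $d'$. In the same way $\Delta(q,q')=[d'\setminus d]'$.

Adding up by (D1) gives the claim.

**(c): no other equalities.** We weight heights by the measures. For $p=(g,c,d)\le p'=(g',c',d')$ put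
$$D(p,p')=\alpha(S_1)+\alpha(S_2)+\alpha(c'\setminus c)+\beta(d'\setminus d),\qquad S_j=\{\xi\in U:h(g(\xi))<j\le h(g'(\xi))\}.$$
(D0) is clear. For (D1), if $p\le p'\le p''$, each of the four sets for $(p,p'')$ is the disjoint union of those for $(p,p')$ and $(p',p'')$.

For (D2), let $W_k=\{\xi\in U:h(g'(\xi))-h(g(\xi))=k\}$. Then $S_1\cup S_2=W_1\sqcup W_2$ and $S_1\cap S_2=W_2$, so by additivity
$$\alpha(S_1)+\alpha(S_2)=\alpha(S_1\cup S_2)+\alpha(S_1\cap S_2)=\alpha(W_1)+2\alpha(W_2).$$
Thus this part of $D$ depends only on the function $h\circ g'-h\circ g$. In $M_3$ we have $h(s)-h(s\wedge t)=h(s\vee t)-h(t)$: this is trivial for comparable $s,t$, and for distinct atoms it reads $1-0=2-1$. Hence $h\circ g-h\circ(g\wedge g')=h\circ(g\vee g')-h\circ g'$ for all $g,g'$. For sets, $c\setminus(c\cap c')=(c\cup c')\setminus c'$. So (D2) holds.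

It remains to compute the prescribed values. For $\iota(a,b)\le\iota(a',b)$ the height rises by $1$ exactly on $U\cap(a'\setminus a)$, so $W_1=U\cap(a'\setminus a)$, $W_2=\varnothing$, and the value is $\alpha(U\cap(a'\setminus a))+\alpha((a'\setminus a)\setminus U)=\alpha(a'\setminus a)$. For $\iota(a,b)\le\iota(a,b')$ we have $W_1=f^{-1}(V\cap(b'\setminus b))$ and $W_2=\varnothing$. By hypothesis $\alpha(W_1)=\beta(V\cap(b'\setminus b))$, so the value is $\beta(V\cap(b'\setminus b))+\beta((b'\setminus b)\setminus V)=\beta(b'\setminus b)$. $\square$

## Hall–Dilworth gluing and dimension functions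

We now join two lattices along a common piece that is a filter of the lower one and an ideal of the upper one. Let $P,Q$ be bounded lattices and let $F=[f_0,1_P]$ be a principal filter of $P$, identified by an isomorphism with a principal ideal of $Q$, with $P\cap Q=F$. So $f_0=0_Q$, and $1_P$ is the top of that ideal. Order $L=P\cup Q$ by the orders of $P$ and $Q$ (which agree on $F$), together with: for $p\in P$, $q\in Q$, $p\le q$ if and only if $p\le z\le q$ for some $z\in F$. Gluing two copies of $\mathbf 2$ along a one-element $F$, for example, gives the three-element chain.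

**Lemma 7 (Hall–Dilworth gluing).** $L$ is a lattice; $P$ is an ideal and $Q$ a filter of $L$, and both are sublattices; for $p\in P$, $q\in Q$,
$$p\vee q=(p\vee_Pf_0)\vee_Qq,\qquad p\wedge q=p\wedge_P(q\wedge_Q1_P).$$
If $P,Q$ are modular, so is $L$.

*Proof.* **Step 1: the order.** The mixed rule is consistent with the given orders. If $q\in F$, then $p\le z\le q$ with $z\in F$ gives $p\le_Pq$, and conversely we may take $z=q$. If $p\in F$, argue in the same way in $Q$, with $z=p$. Next, $u\le v\in P$ implies $u\in P$ and $u\le_Pv$: the only case to check is $u,v\in Q$, and then $v\in F$, so $u\in F$ because $F$ is an ideal of $Q$. Dually, $v\ge u\in Q$ implies $v\in Q$ and $u\le_Qv$, because $F$ is a filter of $P$.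

Reflexivity is clear. If $u\le v\le u$, then either one of $u,v$ lies in $P$, hence both do, or both lie in $Q$; so $u=v$. Let $u\le v\le w$. If $w\in P$, all three lie in $P$; if $u\in Q$, all three lie in $Q$. Otherwise $u\in P$ and $w\in Q$. If $v\in P$, choose $z\in F$ with $v\le z\le w$; then $u\le z\le w$. If $v\in Q$, choose $z\in F$ with $u\le z\le v$; then $u\le z\le w$. So $\le$ is a partial order.

**Step 2: joins and meets.** Let $p\in P$, $q\in Q$. The element $p\vee_Pf_0$ lies in $F$, and $(p\vee_Pf_0)\vee_Qq$ is an upper bound of $p$ and $q$. If $w\ge p,q$, then $w\in Q$, and $p\le z\le w$ for some $z\in F$. As $f_0\le z$, we get $p\vee_Pf_0\le z\le w$, so $(p\vee_Pf_0)\vee_Qq\le w$. Now let $p,p'\in P$ and let $w$ be an upper bound. If $w\in P$, then $p\vee_Pp'\le w$. If $w\in Q$, say $p\le z\le w$ and $p'\le z'\le w$ with $z,z'\in F$; then $z\vee z'\in F$ (the same join in $P$ and in $Q$) and $p\vee_Pp'\le z\vee z'\le w$. So $p\vee_Pp'$ is the join in $L$. For $q,q'\in Q$ all upper bounds lie in $Q$, so $q\vee_Qq'$ is the join in $L$. The setting is self-dual, with $P,Q$ and $f_0,1_P$ exchanged,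 so meets are dual. Thus $P$ and $Q$ are sublattices, and by Step 1 $P$ is an ideal and $Q$ a filter.

**Step 3: modularity.** We use the textbook criterion: a lattice is modular if and only if $x\le y$, $x\wedge z=y\wedge z$ and $x\vee z=y\vee z$ imply $x=y$. (If the modular law fails for $x\le y$ and $z$, then $x\vee(z\wedge y)<(x\vee z)\wedge y$, and these two elements have the same meet $y\wedge z$ and the same join $x\vee z$ with $z$. The converse is immediate: $x=x\vee(x\wedge z)=x\vee(z\wedge y)=(x\vee z)\wedge y=(y\vee z)\wedge y=y$.)

Let $x,y,z\in L$ be as in the criterion. The statement is self-dual and dualizing exchanges $P$ and $Q$, so we may assume $z\in P$. If $x\in P$, then $y\le y\vee z=x\vee z\in P$, so all three elements lie in $P$ and $x=y$. Let $x\in Q$; then $y\in Q$. We move $z$ into $Q$: put $z'=z\vee f_0\in F$, and put $x_1=x\wedge1_P$, $y_1=y\wedge1_P$, which lie in $F$. Since $f_0=0_Q\le x,y$, we get $x\vee z'=x\vee z=y\vee z=y\vee z'$. Since $z\le1_P$, we get $x_1\wedge z=x\wedge z=y\wedge z=y_1\wedge z$. As $z'\le1_P$ and $f_0\le x_1$, modularity of $P$ gives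
$$x\wedge z'=x_1\wedge(z\vee f_0)=(x_1\wedge z)\vee f_0,$$
and likewise $y\wedge z'=(y_1\wedge z)\vee f_0$. So $x\wedge z'=y\wedge z'$, and $x=y$ by modularity of $Q$. $\square$

**Lemma 8.** Let $L=P\cup Q$ be as above. If $D_P,D_Q$ are $N$-valued dimension functions on $P,Q$ that agree on $F$, there is a dimension function $D$ on $L$ extending both. Moreover, $\operatorname{Dim}L$ is generated by the images of $\operatorname{Dim}P$ and $\operatorname{Dim}Q$.

*Proof.* **Step 1: generation and the definition of $D$.** If $p\in P$, $q\in Q$ and $p\le q$, choose $z\in F$ with $p\le z\le q$. Then $\Delta(p,q)=\Delta(p,z)+\Delta(z,q)$, which gives the last claim. It also dictates the definition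
$$D(p,q)=D_P(p,z)+D_Q(z,q).$$
This does not depend on $z$. Two choices $z,z'$ can both be compared with $z\wedge z'\in F$, which also lies between $p$ and $q$; and if $z\le z'$, then, as $D_P(z,z')=D_Q(z,z')$,
$$D_P(p,z')+D_Q(z',q)=D_P(p,z)+D_P(z,z')+D_Q(z',q)=D_P(p,z)+D_Q(z,q).$$
If $q\in F$, the choice $z=q$ shows agreement with $D_P$; if $p\in F$, the choice $z=p$ shows agreement with $D_Q$. So $D$ is well defined on $L$ and extends $D_P$ and $D_Q$. (D0) holds.

**Step 2: (D1).** Let $a\le b\le c$. If $c\in P$ or $a\in Q$, all three lie in $P$, respectively $Q$. Otherwise $a\in P$ and $c\in Q$. If $b\in P$, choose $z\in F$ with $b\le z\le c$; then $D(a,c)=D_P(a,b)+D_P(b,z)+D_Q(z,c)=D(a,b)+D(b,c)$. If $b\in Q$, choose $z\in F$ with $a\le z\le b$; then $D(a,c)=D_P(a,z)+D_Q(z,b)+D_Q(b,c)=D(a,b)+D(b,c)$.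

**Step 3: (D2).** For two elements of $P$, or two of $Q$, this is (D2) for $D_P$ or $D_Q$. Let $p\in P$, $q\in Q$. We route the transposition through $F$. Put $g=q\wedge1_P\in F$ and $f=p\vee g\in F$. Then $p\wedge q=p\wedge g$, because $p\le1_P$; $f\vee q=p\vee q$, because $g\le q$; and $f\wedge q=f\wedge g=g$, because $g\le f\le1_P$. Hence
$$D(q,p\vee q)=D_Q(q,q\vee f)=D_Q(q\wedge f,f)=D(g,f)=D_P(g,p\vee g)=D_P(p\wedge g,p)=D(p\wedge q,p),$$
$$D(p\wedge q,q)=D_P(p\wedge g,g)+D_Q(g,q)=D_P(p,f)+D_Q(q\wedge f,q)=D_P(p,f)+D_Q(f,q\vee f)=D(p,p\vee q).$$
These are the two instances of (D2) for the pair. $\square$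

## Grids of rectangles

For bounded lattices, $C_1+C_2$ denotes the glued sum: $C_2$ is placed on top of $C_1$ and $1_{C_1}$ is identified with $0_{C_2}$. For example, $\mathbf2+\mathbf2$ is the three-element chain.

**Lemma 9.** Let $L_k$ be a $(C_k,C')$-rectangle with embedding $\iota_k$ $(k=1,2)$. Glue the right edge $\iota_1(\{1\}\times C')$ of $L_1$ (a filter) to the left edge $\iota_2(\{0\}\times C')$ of $L_2$ (an ideal) via $\iota_1(1,c')=\iota_2(0,c')$. Then $L=L_1\cup L_2$ with $\iota=\iota_1\cup\iota_2$ is a $(C_1+C_2,C')$-rectangle. Symmetrically, $(C,C_1')$- and $(C,C_2')$-rectangles can be glued vertically (top edge to bottom edge) to a $(C,C_1'+C_2')$-rectangle.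

*Proof.* We are in the situation of Lemma 7 with $P=L_1$, $Q=L_2$, $f_0=\iota_1(1,0)=\iota_2(0,0)$ and $1_P=\iota_1(1,1)=\iota_2(0,1)$. Modularity is Lemma 7.

**Step 1: $\iota$ is a bound-preserving lattice embedding.** It is well defined at the junction and preserves the bounds. It is injective: if $\iota_1(c,c')=\iota_2(d,d')$, this element lies in $F$, so $c=1$ and $\iota_2(d,d')=\iota_2(0,c')$, whence $d=0$ and $d'=c'$. It is a homomorphism on each of the two parts. For $a=\iota_1(c,c')$ and $b=\iota_2(d,d')$, Lemma 7 gives
$$a\vee b=(\iota_1(c,c')\vee\iota_1(1,0))\vee b=\iota_2(0,c')\vee\iota_2(d,d')=\iota_2(d,c'\vee d'),$$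
$$a\wedge b=a\wedge(\iota_2(d,d')\wedge\iota_2(0,1))=\iota_1(c,c')\wedge\iota_1(1,d')=\iota_1(c,c'\wedge d').$$
These are the right values, since $c\le d$ in $C_1+C_2$.

**Step 2: the edges.** In each case one inclusion holds because $\iota$ is order preserving; we check the other. *Left:* $L_1$ is an ideal, so $\downarrow\!\iota_1(0,1)$ is the left edge of $L_1$. *Right:* $L_2$ is a filter, so $\uparrow\!\iota_2(1,0)$ is the right edge of $L_2$. *Bottom:* let $u\le\iota_2(1,0)$. If $u\in L_2$, then $u$ lies in the bottom edge of $L_2$. If $u\in L_1$, there is $c'$ with $u\le\iota_1(1,c')=\iota_2(0,c')\le\iota_2(1,0)$. So $c'=0$ and $u\le\iota_1(1,0)$ lies in the bottom edge of $L_1$. *Top:* let $w\ge\iota_1(0,1)$. If $w\in L_1$, then $w$ lies in the top edge of $L_1$. If $w\in L_2$, there is $c'$ with $w\ge\iota_2(0,c')=\iota_1(1,c')\ge\iota_1(0,1)$. So $c'=1$ and $w\ge\iota_2(0,1)$ lies in the top edge of $L_2$.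

Exchanging the two coordinates exchanges bottom with left and right with top, which gives the vertical version. $\square$

As a small case, take two copies of $M_3$, viewed as blocks with $A_1=A_2=B_1=\mathbf2$, and glue them horizontally. The edge $\{e_1,1\}$ of the first becomes the edge $\{0,e_2\}$ of the second, and we get an $8$-element modular lattice. In its dimension monoid the class of $A_1$ equals that of $B_1$ (first block), which equals that of $A_2$ (second block). The equality between $A_1$ and $A_2$ is transported by the shared vertical edge $B_1$. The next proposition does this for arbitrary grids.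

**Proposition 10.** Let $(A_i)_{i\in I}$, $(B_j)_{j\in J}$ be sequences of countable Boolean algebras with more than one element, where $I,J$ are nonempty finite or infinite initial segments of $\{1,2,3,\dots\}$. For all $i,j$ let $f_{ij}$ be a partial isomorphism from a principal ideal $[0,u_{ij}]$ of $A_i$ onto a principal ideal of $B_j$. There is a countable modular lattice $L$ (bounded if $I,J$ are finite) and families of measures $a\mapsto[a]_i$ on $A_i$, $b\mapsto[b]_j'$ on $B_j$ with values in $\operatorname{Dim}L$ such that:

1. $\operatorname{Dim}L$ is generated by the elements $[a]_i$, $[b]'_j$;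
2. $[a]_i=[f_{ij}(a)]'_j$ for all $i,j$ and $a\le u_{ij}$;
3. if $\alpha_i,\beta_j$ are measures on $A_i,B_j$ with values in a monoid $N$ satisfying $\alpha_i(a)=\beta_j(f_{ij}(a))$ for all $i,j$ and $a\le u_{ij}$, there is a homomorphism $\operatorname{Dim}L\to N$ with $[a]_i\mapsto\alpha_i(a)$, $[b]_j'\mapsto\beta_j(b)$.

*Proof.* **Step 1: building the lattice.** Let $K_{ij}=K(A_i,B_j,f_{ij})$ with embedding $\iota_{ij}$; by Lemma 6(a) it is an $(A_i,B_j)$-rectangle. We build grids from the blocks $K_{ij}$ with $i\le p$, $j\le q$ that are rectangles over $(A_1+\dots+A_p,\;B_1+\dots+B_q)$, starting from $K_{11}$. To add the column $i=p+1$, glue $K_{i1},\dots,K_{iq}$ vertically to a strip, which by Lemma 9 is an $(A_i,\,B_1+\dots+B_q)$-rectangle, and glue its left edge to the right edge of the grid. To add the row $j=q+1$, glue $K_{1j},\dots,K_{pj}$ horizontally to a strip and glue its bottom edge to the top edge of the grid. (Replace the new strip by an isomorphic copy, so that it meets the grid exactly in the common edge.) In both cases the old grid plays the role of $P$ in Lemma 7, so it is an ideal, hence a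 sublattice, of the new one. By Lemmas 7 and 9, each grid is the union of its blocks, each block is a sublattice, and the global embedding $\iota$ restricts to $\iota_{ij}$ on $A_i\times B_j$.

If $I,J$ are finite, stop when all indices have been used; the grid is bounded. If $I$ or $J$ is infinite, enlarge step by step so that every index is reached, and take the union of the increasing sequence of grids. In either case the result $L$ is a countable modular lattice, since modularity involves only three elements at a time.

**Step 2: the measures, and properties 1 and 2.** We must see that the class of $a\in A_i$ is the same in every block of column $i$. In $K_{ij}$ the elements $\iota_{ij}(a,0)$ and $\iota_{ij}(0,1)$ have meet $\iota_{ij}(0,0)$ and join $\iota_{ij}(a,1)$, so (D2) gives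
$$\Delta(\iota_{ij}(0,0),\iota_{ij}(a,0))=\Delta(\iota_{ij}(0,1),\iota_{ij}(a,1)).$$
In $L$ we have $\iota_{ij}(a,1)=\iota_{i,j+1}(a,0)$ for all $a\in A_i$, so the right side is $\Delta(\iota_{i,j+1}(0,0),\iota_{i,j+1}(a,0))$. Hence
$$[a]_i:=\Delta(\iota_{ij}(0,0),\iota_{ij}(a,0))\in\operatorname{Dim}L$$
does not depend on $j$. Symmetrically, $[b]'_j:=\Delta(\iota_{ij}(0,0),\iota_{ij}(0,b))$ does not depend on $i$. Applying the homomorphisms $\operatorname{Dim}K_{ij}\to\operatorname{Dim}L$ induced by inclusion to Lemma 6(b), we see that $[\cdot]_i$ and $[\cdot]'_j$ are measures and that property 2 holds. By Lemma 8, applied to each gluing, the dimension monoid of each finite grid is generated by the images of the $\operatorname{Dim}K_{ij}$. Every pair $a\le b$ in $L$ lies in a finite grid, so the same holds for $\operatorname{Dim}L$. With the generation statement of Lemma 6(b) this gives property 1.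

**Step 3: property 3.** Lemma 6(c) yields dimension functions $D_{ij}$ on $K_{ij}$ with
$$D_{ij}(\iota_{ij}(a,b),\iota_{ij}(a',b))=\alpha_i(a'\setminus a),\qquad D_{ij}(\iota_{ij}(a,b),\iota_{ij}(a,b'))=\beta_j(b'\setminus b).$$
By induction over the gluings we construct, on every grid and strip that occurs, a dimension function that extends the $D_{ij}$ of its blocks. Two pieces are glued along an edge of each of them. This edge is a glued sum of $A_i$'s or of $B_j$'s, and each summand lies in one block of each piece. On a summand $A_i$ both dimension functions take the values $\alpha_i(a'\setminus a)$, and on a summand $B_j$ both take the values $\beta_j(b'\setminus b)$. For elements of the edge in different summands, insert the junction points between them and use (D1). So the two dimension functions agree along the gluing, and Lemma 8 provides a common extension. In the infinite case the dimension functions on the grids extend one another, so they have a union. The resulting dimension function on $L$ corresponds to a homomorphism $\operatorname{Dim}L\to N$ with $[a]_i\mapsto D_{ij}(\iota_{ij}(0,0),\iota_{ij}(a,0))=\alpha_i(a)$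 and $[b]_j'\mapsto\beta_j(b)$. $\square$

## A five-by-two grid with $2\hat x=\hat x+\hat y=2\hat y$ and $\hat x\neq\hat y$

*Proof of Theorem 1.* **Step 1: the monoid and the cuts.** The monoid $M_0=\{0,x,y,\omega\}$ is conical. By Lemma 4, fix a countable conical refinement monoid $M\supseteq M_0$. So $2x=x+y=2y$ in $M$, $x\ne y$, and $x,y,2x\ne0$. Let $E=E_{2x}$ be a V-algebra of measure $2x$ with values in $M$ (Lemma 5(a)). Since $\mu(1)=2x=x+y=2y$, the splitting property lets us cut the unit of $E$ in three ways:
$$1=a\sqcup a'=b\sqcup c=d\sqcup d',\qquad \mu(a)=\mu(a')=\mu(b)=x,\quad\mu(c)=\mu(d)=\mu(d')=y.$$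
These are the cuts that $M_0$ alone could not support. They can be realized in the single algebra $E$ because $M$ has refinements.

**Step 2: the grid.** Apply Proposition 10 with
$$A_1=A_2=E_x,\quad A_3=A_4=E_y,\quad A_5=E,\qquad B_1=B_2=E.$$
For the partial isomorphisms take measure-preserving isomorphisms, from Lemma 5(c), of the whole of $A_i$ onto the following ideals of $B_j$; in the last line, take the identity of $E$.

| $i$ | $A_i$ | $f_{i1}$ onto an ideal of $B_1=E$ | $f_{i2}$ onto an ideal of $B_2=E$ |
|---|---|---|---|
| 1 | $E_x$ | $[0,a]$ | $[0,b]$ |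
| 2 | $E_x$ | $[0,a']$ | $[0,b]$ |
| 3 | $E_y$ | $[0,d]$ | $[0,c]$ |
| 4 | $E_y$ | $[0,d']$ | $[0,c]$ |
| 5 | $E$ | $[0,1]$ (identity) | $[0,1]$ (identity) |

The resulting lattice $L$ is countable, bounded and modular.

**Step 3: the equalities.** Apply property 2 of Proposition 10 to the units of the $A_i$. Lines 1 and 2 are linked through $[b]_2'$, lines 3 and 4 through $[c]_2'$, and line 5 links the two columns of the table:
$$[a]_1'=[1]_1=[b]_2'=[1]_2=[a']_1'=:\hat x,\qquad [d]_1'=[1]_3=[c]_2'=[1]_4=[d']_1'=:\hat y,\qquad [1]_1'=[1]_5=[1]_2'.$$
Since $[\cdot]_1'$ and $[\cdot]_2'$ are measures,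
$$2\hat x=[a]_1'+[a']_1'=[1]_1'=[d]_1'+[d']_1'=2\hat y,\qquad \hat x+\hat y=[b]_2'+[c]_2'=[1]_2'=[1]_1'.$$
So $2\hat x=\hat x+\hat y=2\hat y$ in $\operatorname{Dim}L$.

**Step 4: $\hat x\ne\hat y$.** All $f_{ij}$ preserve measure, so the hypothesis of property 3 holds with $N=M$ and all $\alpha_i,\beta_j$ equal to the respective measures $\mu$. We get a homomorphism $\operatorname{Dim}L\to M$ sending $\hat x=[1]_1$ to $\mu(1)=x$ (computed in $E_x$) and $\hat y=[1]_3$ to $y$. As $x\ne y$ in $M$, $\hat x\ne\hat y$. Hence $\operatorname{Dim}L$ is not separative. $\blacksquare$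

## Realizing every countable conical refinement monoid

*Proof of Theorem 2.* Let $M$ be a countable conical refinement monoid. If $M=\{0\}$, take $L$ with one element. Otherwise let $M^*=M\setminus\{0\}$.

**Step 1: the grid.** We use blocks to force, for all $m\in M^*$ and all $0\ne e\in E_m$, that the class of $e$ depends only on $\mu(e)$. Choose V-algebras $E_m$ ($m\in M^*$), and for $0\ne e\in E_m$ a measure-preserving isomorphism $\theta_{m,e}:E_{\mu(e)}\to[0,e]\subseteq E_m$ (Lemma 5). Index the $A$'s by $M^*\sqcup\{(m,e):m\in M^*,\ 0\ne e\in E_m\}$ and the $B$'s by $M^*\times\{1,2\}$. These are countable sets, which we arrange into sequences. Put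
$$A_m=E_m,\qquad A_{(m,e)}=E_{\mu(e)},\qquad B_{(m,1)}=B_{(m,2)}=E_m.$$
The partial isomorphisms are: the identities $A_m\to B_{(m,1)}$ and $A_m\to B_{(m,2)}$; the map $\theta_{m,e}$ from $A_{(m,e)}$ into $B_{(m,1)}$; the identity $A_{(m,e)}\to B_{(\mu(e),2)}$; and in all other blocks the empty one, $[0,0]\to[0,0]$. The $B$'s come in two copies because $\mu(e)=m$ is possible with $e\ne1$. With one copy, $\theta_{m,e}$ and the identity would then compete for the same block. Let $L$ be the lattice of Proposition 10.

**Step 2: equalities in $\operatorname{Dim}L$.** By property 2, for $u\in E_m$ the classes of $u$ in $A_m$, $B_{(m,1)}$ and $B_{(m,2)}$ coincide; call this element $[u]_m$. The class of $u\in A_{(m,e)}=E_{\mu(e)}$ equals $[u]_{\mu(e)}$, by the block with $B_{(\mu(e),2)}$, and it equals $[\theta_{m,e}(u)]_m$, by the block with $B_{(m,1)}$. Taking $u=1$, so that $\theta_{m,e}(1)=e$, we get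
$$[e]_m=[1]_{\mu(e)}\qquad(0\ne e\in E_m).\tag{3}$$

**Step 3: a surjective homomorphism $\psi:M\to\operatorname{Dim}L$.** Put $\psi(0)=0$ and $\psi(m)=[1]_m$ for $m\ne0$. Let $m,m'\in M^*$. Then $m+m'\ne0$ by conicality, and in $E_{m+m'}$ we can split $1=e\sqcup e'$ with $\mu(e)=m$, $\mu(e')=m'$. Both $e$ and $e'$ are nonzero, so by (3)
$$\psi(m+m')=[1]_{m+m'}=[e]_{m+m'}+[e']_{m+m'}=[1]_m+[1]_{m'}=\psi(m)+\psi(m').$$
So $\psi$ is a homomorphism. By property 1 and Step 2, $\operatorname{Dim}L$ is generated by the elements $[u]_m$. Each of these is $0$ (if $u=0$) or equals $\psi(\mu(u))$ by (3). So $\psi$ is surjective.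

**Step 4: $\psi$ is injective.** All the partial isomorphisms preserve $\mu$, the empty ones trivially. So property 3, applied to the measures $\mu$, gives a homomorphism $D:\operatorname{Dim}L\to M$ with $D([u]_m)=\mu(u)$. In particular $D(\psi(m))=m$ for all $m\in M$. Hence $\psi$ is an isomorphism $M\cong\operatorname{Dim}L$.

For the last statement of Theorem 2, embed a given countable conical commutative monoid into a countable conical refinement monoid by Lemma 4 and apply what we have just proved. $\blacksquare$
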